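# Determinants of 0/1 matrices with two blocks of ones per row

## Three rows, a determinant of 2, and a conjectured growth rate

Take the matrix
$$A=\begin{pmatrix}1&1&0\\0&1&1\\1&0&1\end{pmatrix},\qquad \det A=1\cdot(1\cdot1-1\cdot0)-1\cdot(0\cdot1-1\cdot1)=2 .$$
In the first two rows the ones are consecutive. In the third row they are not: $101$ consists of two separate runs. That third row is responsible for the determinant being larger than $1$, as the following fact shows.

**Fact 1.** If in every row of $A\in\{0,1\}^{n\times n}$ the ones are consecutive, then $|\det A|\le 1$.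

To prove it, subtract column $l-1$ from column $l$, for $l=n,n-1,\dots,2$ in this order. The determinant does not change. A row whose ones occupy positions $a,\dots,b$ becomes a row with $+1$ at $a$ and $-1$ at $b+1$ (no $-1$ if $b=n$). So it suffices to bound determinants of matrices with at most one $+1$ and at most one $-1$ per row and zeros elsewhere, and this goes by induction on $n$. If some row has at most one nonzero entry, expand along it: what is left is a matrix of the same kind of size $n-1$. If every row has both a $+1$ and a $-1$, all row sums are $0$ and the determinant is $0$.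

So one block per row gives nothing. With two blocks per row we already have $2$ at $n=3$, and placing $k$ copies of the example along the diagonal gives determinant $2^{k}=2^{n/3}$ at $n=3k$. Determinants can therefore grow exponentially, and we want to know how fast.

**Definition (consecutive ones).** A *block* of a 0/1 row is a maximal run of consecutive ones. A matrix $A\in\{0,1\}^{n\times n}$ has the *$k$-consecutive ones property* if, with the columns in their given order, the ones in every row form at most $k$ blocks.

For instance, the row $0110111$ has two blocks and the row $10101$ has three. The first length at which the $2$-consecutive ones property forbids anything is $5$, since a row of length at most $4$ has at most two blocks.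

Write $D(n)$ for the maximum of $|\det A|$ over all $A\in\{0,1\}^{n\times n}$ with the $2$-consecutive ones property. Henning Bruhn and Dieter Rautenbach, in "Maximal determinants of combinatorial matrices", arXiv:1711.09935 (2017), state the conjecture that such matrices satisfy
$$|\det A|\le 4^{n/3},\qquad\text{that is, } D(n)\le 4^{n/3}\text{ for all }n .$$
The base here is $4^{1/3}=1.587\ldots$. We shall prove the following.

**Theorem 1.** $D(12)\ge 313>256=4^{12/3}$, by an explicit matrix. So the conjecture is false.

**Theorem 2.** $D(n)>4^{n/3}$ for every $n\ge 21$.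

**Theorem 3.** The limit $\kappa:=\lim_n D(n)^{1/n}=\sup_n D(n)^{1/n}$ exists, so $D(n)\le\kappa^n$ for all $n$ and $\kappa$ is the best possible base. Moreover
$$1.7916\ldots=e^{2G/\pi}\ \le\ \kappa\ \le\ 2^{37/36}e^{-1/24}=1.9556\ldots,\qquad G=\sum_{k\ge0}\frac{(-1)^k}{(2k+1)^2}.$$
The upper bound holds for each $n$: $|\det A|\le(2^{37/36}e^{-1/24})^n$ whenever $A\in\{0,1\}^{n\times n}$ has the $2$-consecutive ones property.

The exact value of $\kappa$ is not determined here.

## Sizes up to six, and why stacking small blocks is not enough

The first thing to try against the conjecture is to find a small matrix that beats $4^{n/3}$ and repeat it along the diagonal. For sizes up to six this cannot succeed, whatever the block structure.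

Recall Hadamard's inequality: $|\det X|$ is at most the product of the Euclidean lengths of the rows of $X$. For a 0/1 matrix $A$ of size $n$, consider the $(n+1)\times(n+1)$ matrix with entries $\pm1$
$$\begin{pmatrix}1&\mathbf 1^T\\ \mathbf 1&J-2A\end{pmatrix},$$
where $\mathbf 1$ is the all-ones vector and $J$ the all-ones matrix. Subtracting the first row from all others gives $\begin{pmatrix}1&\mathbf 1^T\\0&-2A\end{pmatrix}$, so the determinant is $(-2)^n\det A$. All rows have length $\sqrt{n+1}$, hence
$$|\det A|\le \frac{(n+1)^{(n+1)/2}}{2^n}.$$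
For $n=1,\dots,6$ the right side is $1$, $1.29\ldots$, $2$, $3.49\ldots$, $6.75$, $14.17\ldots$, while $4^{n/3}$ is $1.58\ldots$, $2.51\ldots$, $4$, $6.34\ldots$, $10.07\ldots$, $16$. So $D(n)<4^{n/3}$ for $n\le 6$, and a block diagonal matrix with blocks of sizes $n_1,n_2,\dots\le 6$ has determinant at most $\prod_i 4^{n_i/3}=4^{n/3}$. At $n=7$ the bound is $32>25.39\ldots=4^{7/3}$, and this argument says nothing more. We need larger matrices whose determinant can still be computed, and for that we change coordinates.

## Column differences and alternating signs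

The purpose of this section is to replace 0/1 rows with two blocks by rows with at most four nonzero entries $\pm1$ of alternating sign. Let $T$ be the $n\times n$ matrix with ones on and above the diagonal and zeros below, so $\det T=1$. Then $(BT)_{il}=\sum_{m\le l}B_{im}$: multiplying by $T$ takes partial sums along rows, and multiplying by $T^{-1}$ takes differences of neighboring columns.

If $A$ has the $2$-consecutive ones property, then $B=AT^{-1}$ has a $+1$ where a block starts, a $-1$ just after a block ends (if that is still inside the matrix), and zeros elsewhere. For the opening example,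
$$\begin{pmatrix}1&1&0\\0&1&1\\1&0&1\end{pmatrix}T^{-1}=\begin{pmatrix}1&0&-1\\0&1&0\\1&-1&1\end{pmatrix}.$$
Each row of $B$ has at most four nonzero entries, so its length is at most $2$, and Hadamard's inequality gives
$$|\det A|=|\det B|\le 2^n. \tag{1}$$
What we need for constructions is the converse passage.

**Lemma 1.** Let $B\in\{0,\pm1\}^{n\times n}$ be such that in every row there are at most four nonzero entries and their signs alternate from left to right. Then $D(n)\ge|\det B|$.

*Proof.* Negate rows so that the first nonzero entry of each nonzero row is $+1$; this changes $\det B$ at most by a sign. Put $A=BT$. By alternation every partial sum of a row is $0$ or $1$, so $A$ is a 0/1 matrix. A block of ones in a row of $A$ starts where $B$ has a $+1$, and there are at most two such places per row. So $A$ has the $2$-consecutive ones property, and $|\det A|=|\det B|\det T=|\det B|$. $\square$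

For example, the row $(-,+,0,-)$ is first negated to $(+,-,0,+)$, and its partial sums are $1001$.

**Existence of $\kappa$.** A block diagonal matrix whose two diagonal blocks have the $2$-consecutive ones property has it too, so $D(m+n)\ge D(m)D(n)$. Since $D(1)=1$, we get $D(n+1)\ge D(n)$: the function $D$ is nondecreasing. Recall Fekete's lemma: if $a_{m+n}\ge a_m+a_n$ for all $m,n\ge1$, then $a_n/n$ converges to $\sup_n a_n/n$. Apply it to $a_n=\log D(n)$, which satisfies $0\le a_n\le n\log 2$ by (1). So $\kappa=\lim D(n)^{1/n}=\sup D(n)^{1/n}$ exists and is finite. In particular $D(n)\le\kappa^n$ for all $n$, and no smaller base works for all $n$. This is the first sentence of Theorem 3.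

## Circulants with the last row and column removed

Which alternating matrices have computable determinants? Circulants do: if $C$ is $N\times N$ with $C_{i,i+k}=c_k$ (indices mod $N$), then the vectors $(\omega^{jl})_l$ with $\omega=e^{2\pi i/N}$ are eigenvectors and the eigenvalues are $\lambda_j=\sum_k c_k\omega^{kj}$, $j=0,\dots,N-1$. If row $i$ carries signs $+,-,+,-$ in cyclic order, then cutting the cycle anywhere leaves a linear sequence with alternating signs, so all rows are alternating in the sense of Lemma 1. But the row sums are $0$, hence $\det C=0$. The remedy is to delete one row and one column.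

**Lemma 2.** Let $C$ be an $N\times N$ circulant with zero row sums, and let $B$ be $C$ without its last row and last column. Then $N\det B=\prod_{j=1}^{N-1}\lambda_j$.

*Proof.* All row and column sums of $C$ vanish, so $\operatorname{rank}C\le N-1$. We claim that the adjugate is $\operatorname{adj}C=\gamma J$ with $\gamma=\det B$. If $\operatorname{rank}C\le N-2$, all $(N-1)\times(N-1)$ minors vanish and both sides are $0$. If $\operatorname{rank}C=N-1$, then $\ker C$ and $\ker C^T$ are both spanned by $\mathbf 1$. From $C\operatorname{adj}C=0$ every column of $\operatorname{adj}C$ is a multiple of $\mathbf 1$, and from $(\operatorname{adj}C)\,C=0$ every row is a multiple of $\mathbf 1^T$. So all entries are equal, and the entry at position $(N,N)$ is $\det B$.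

Now take traces. The trace of $\operatorname{adj}C$ is the sum of the principal $(N-1)\times(N-1)$ minors, which is the $(N-1)$-st elementary symmetric function of the eigenvalues. As $\lambda_0=0$, it equals $\prod_{j\ne0}\lambda_j$. Hence $N\gamma=\prod_{j\neq0}\lambda_j$. $\square$

**A pattern that fails.** The simplest choice puts the four signs side by side: $+1$ at $i,i+2$ and $-1$ at $i+1,i+3$, with $N\ge5$ odd. With $t=\omega^j$ the eigenvalue is $1-t+t^2-t^3=(1-t)(1+t^2)$. We have $\prod_{t\ne1}(1-t)=N$, where $t$ runs over $N$-th roots of unity. Since $N$ is odd, squaring permutes these roots, so $\prod_{t^N=1}(1+t^2)=\prod_{t^N=1}(1+t)=2$; dividing by the factor $2$ at $t=1$ leaves $1$. By Lemma 2, $\det B=1$ for every odd $N\ge 5$. The reason is visible: for a monic polynomial $Q$,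
$$\Big|\prod_{t^N=1}Q(t)\Big|=\Big|\prod_{t^N=1}\ \prod_{Q(\zeta)=0}(t-\zeta)\Big|=\Big|\prod_{Q(\zeta)=0}(1-\zeta^N)\Big|, \tag{2}$$
because $\prod_{t^N=1}(t-\zeta)=\pm(1-\zeta^N)$. The roots of $1+t^2$ lie on the unit circle, so this product is at most $2\cdot 2$ for all $N$. To get exponential growth we need roots outside the unit circle.

**A pattern that works.** Spread the four positions over the cycle, in such a way that after a change of variable the eigenvalue is again a polynomial of small degree. Let $q\ge2$, $N=3q+1$, $n=N-1=3q$, and let $C$ be the $N\times N$ circulant whose row $i$ has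
$$+1\ \text{ at } i,\ i+q,\qquad -1\ \text{ at } i+q-1,\ i+2q .$$
Since $0<q-1<q<2q<N$, the signs in cyclic order are $+,-,+,-$. Let $B$ be $C$ without its last row and last column. The deleted column is at the end of the linear order, so the remaining rows still alternate, and Lemma 1 gives $D(3q)\ge|\det B|$.

**The formula for $\det B$.** The eigenvalues of $C$ are $\lambda_j=1-\omega^{(q-1)j}+\omega^{qj}-\omega^{2qj}$. Put $t=\omega^{qj}$. Here the choice $N=3q+1$ pays off: $4q=N+(q-1)$, so $t^4=\omega^{(q-1)j}$, and
$$\lambda_j=1+t-t^2-t^4=(1-t)\,Q(t),\qquad Q(t)=t^3+t^2+2t+1 ;$$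
indeed $(1-t)(t^3+t^2+2t+1)=t^3+t^2+2t+1-t^4-t^3-2t^2-t$. Since $\gcd(q,3q+1)=1$, $t$ runs over all $N$-th roots of unity other than $1$ as $j$ runs over $1,\dots,N-1$. By Lemma 2, with $\prod_{t\ne1}(1-t)=N$ and $Q(1)=5$, and by (2),
$$|\det B|=\Big|\prod_{t^N=1,\,t\ne1}Q(t)\Big|=\frac{R_N}{5},\qquad R_N=\Big|\prod_{Q(\zeta)=0}(1-\zeta^N)\Big|. \tag{3}$$

**Evaluating $R_N$ by power sums.** Let $p_k=\sum_{Q(\zeta)=0}\zeta^k$ for $k\in\mathbb Z$. The elementary symmetric functions of the three roots are $-1,2,-1$. The product of the three numbers $\zeta^N$ is $(-1)^N$, and their second elementary symmetric function is this product times the sum of their reciprocals, $(-1)^Np_{-N}$. Expanding the product in (3),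
$$R_N=\big|1-p_N+(-1)^Np_{-N}-(-1)^N\big| . \tag{4}$$
The values $p_k$ come from recurrences. Multiplying $Q(\zeta)=0$ by $\zeta^{k-3}$ and summing gives $p_k=-p_{k-1}-2p_{k-2}-p_{k-3}$, with $p_0=3$, $p_1=-1$, $p_2=(-1)^2-2\cdot2=-3$, so
$$p_3,\dots,p_{13}=2,\,5,\,-6,\,-6,\,13,\,5,\,-25,\,2,\,43,\,-22,\,-66 .$$
Multiplying $Q(\zeta)=0$ by $\zeta^{-k}$ and summing gives $p_{-k}=-2p_{-(k-1)}-p_{-(k-2)}-p_{-(k-3)}$. The reciprocals of the roots have sum $p_{-1}=2/(-1)=-2$ and second elementary symmetric function $(-1)/(-1)=1$, so $p_{-2}=(-2)^2-2\cdot 1=2$, and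
$$p_{-3},\dots,p_{-13}=-5,\,10,\,-17,\,29,\,-51,\,90,\,-158,\,277,\,-486,\,853,\,-1497 .$$

Now try the smallest cases. For $q=2$, $N=7$, $n=6$: $R_7=|1-13+51+1|=40$, so $|\det B|=8$, below $4^2=16$. For $q=3$, $N=10$, $n=9$: $R_{10}=|1-2+277-1|=275$, so $|\det B|=55$, just below $4^3=64$. The next case crosses the line.

**Proof of Theorem 1.** Take $q=4$, $N=13$, $n=12$. By (4), $R_{13}=|1+66+1497+1|=1565=5\cdot313$, so (3) gives $|\det B|=313$ and $D(12)\ge313>256=4^4$. $\square$

To write the matrix $A$ down, follow the proof of Lemma 1. Row $i=1$ of $C$ has $+1$ at $1,5$ and $-1$ at $4,9$; the partial sums are $111011110000$. Row $i=6$ has $+1$ at $6,10$ and $-1$ at $9$ and $14\equiv1$; after negation the signs are $+$ at $1$, $-$ at $6$, $+$ at $9$, $-$ at $10$, giving $111110001000$. Row $i=10$ has $+1$ at $10$ and $14\equiv1$, and $-1$ at $18\equiv5$ and at $13$, which is deleted; this gives $111100000111$. The twelve rows of $A$, read line by line, are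
$$\begin{array}{llll}
111011110000&011101111000&001110111100&000111011110\\
000011101111&111110001000&011111000100&001111100010\\
000111110001&111100000111&100001111100&010000111110
\end{array}$$
Each has two blocks, and $|\det A|=313$.

## Growth along the circulant family: every $n\ge 21$

We now turn (3) into an estimate for all large $q$, and fill in the sizes not divisible by $3$ by monotonicity of $D$.

**Step 1: the roots of $Q$.** The aim is to find how fast $R_N$ grows. Since $Q'(t)=3t^2+2t+2$ has discriminant $4-24<0$, it is positive on $\mathbb R$; also $Q(-1)=-1<0<1=Q(0)$. So $Q$ has exactly one real root $r\in(-1,0)$ and a pair of complex conjugate roots $z,\bar z$. The product of the roots is $rz\bar z=-1$, so $|z|^2=-1/r=:\rho>1$. Substituting $r=-1/\rho$ into $Q(r)=0$ and multiplying by $\rho^3$ gives $\rho^3-2\rho^2+\rho-1=0$, that is, $\rho(\rho-1)^2=1$. The function $x(x-1)^2$ is increasing for $x>1$ and $1.754\cdot0.754^2=0.9971\ldots<1$, so $\rho>1.754$.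

**Step 2: a lower bound for $R_N$.** Here we control the three factors $1-\zeta^N$. We have $|r|=1/\rho$ and $|z|=\rho^{1/2}$, so $|1-r^N|\ge1-\rho^{-N}$ and $|1-z^N|=|1-\bar z^N|\ge\rho^{N/2}-1$. With $x=\rho^{-N/2}\in(0,1)$,
$$R_N\ge(1-\rho^{-N})(\rho^{N/2}-1)^2=\rho^N(1-x^2)(1-x)^2=\rho^N(1-x)^3(1+x)\ge\rho^N(1-3x),$$
the last step by Bernoulli's inequality $(1-x)^3\ge1-3x$. For $N\ge22$ we have $x<1.75^{-11}<1/470$, so $R_N\ge0.993\,\rho^N$.

**Step 3: comparison with $4^{n/3}$.** The aim is a surplus at $n=3q$ large enough to cover $n=3q+1$ and $3q+2$ as well. If $q\ge7$, then $N=3q+1\ge22$, and by (3)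
$$D(3q)\ge\frac{0.993}{5}\,1.754^{3q+1}>0.348\cdot5.396^{\,q},$$
since $1.754^3=5.3962\ldots$ and $0.1986\cdot1.754=0.3483\ldots$. Next, $5.396/4=1.349$ and $1.349^7>8.1$, while $2^{4/3}/0.348<7.25$. Hence for all $q\ge7$
$$D(3q)>0.348\cdot1.349^q\cdot4^q\ge 0.348\cdot 8.1\cdot4^q>2^{4/3}\cdot4^q=4^{(3q+2)/3}.$$

**Step 4: all residues.** Since $D$ is nondecreasing, $D(3q+j)\ge D(3q)>4^{(3q+2)/3}\ge4^{(3q+j)/3}$ for $j=0,1,2$ and $q\ge7$. These numbers $3q+j$ are all integers $n\ge21$, which proves Theorem 2. $\square$

Steps 1 and 2 also show $\kappa\ge\rho>1.754$. The next construction does better in the limit.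

## Vertices and faces of a grid in one line

Hadamard's inequality in (1) is sharp only if the rows are orthogonal, so we look for alternating matrices with much orthogonality. A graph supplies a natural start. If each row is an edge, with $+1$ at one end and $-1$ at the other, the Gram matrix of the columns is the graph Laplacian, and its reduced determinant counts spanning trees. But such rows have only two nonzero entries, and by the argument for Fact 1 the square submatrices have determinant $0$ or $\pm1$. The other two entries that we are allowed must be used.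

For a connected plane graph each edge also touches two faces. Let every edge row carry $+,-$ on its two vertices and $+,-$ on its two faces. By Euler's formula, the number of edges is (vertices $-1$) $+$ (faces $-1$), so after dropping one vertex and the outer face the matrix is square. If all vertex columns are orthogonal to all face columns, the squared determinant factors into two spanning tree counts. The difficulty is to order all vertices and faces in one line so that every edge row alternates and orthogonality holds at the same time. On a square grid this can be done.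

We recall what is used. The *Laplacian* of a loopless multigraph has the degrees on the diagonal and minus the number of $uv$-edges at position $(u,v)$. The matrix–tree theorem says that for a connected multigraph $H$, deleting the row and column of one vertex from the Laplacian leaves a matrix with determinant $\tau(H)$, the number of spanning trees of $H$. The *planar dual* $H^*$ has a vertex for each face and, for each edge of $H$, an edge joining the faces on its two sides; complements of spanning trees of $H$ correspond to spanning trees of $H^*$, so $\tau(H^*)=\tau(H)$. For the $4$-cycle, the dual is two vertices joined by four parallel edges, and both counts are $4$.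

**Step 1: columns, their order, and rows.** We define the matrix. Let $m\ge2$ and let $G_m$ be the $m\times m$ grid graph. The columns are indexed by these points of $\mathbb Z^2$:

* vertices $(2i,2j)$ with $0\le i,j\le m-1$;
* inner faces $(2i+1,2j+1)$ with $0\le i,j\le m-2$;
* outer points $(-1,2j+1)$, $(2m-1,2j+1)$, $(2i+1,-1)$, $(2i+1,2m-1)$ with $0\le i,j\le m-2$.

Their number is $n=m^2+(m-1)^2+4(m-1)=2m^2+2m-3$. Order the points $(h,j)$ by the level $h$; within a level, by increasing $j$ if $h$ is even and by decreasing $j$ if $h$ is odd. Vertices lie on even levels, and faces and outer points on odd levels.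

For each edge of $G_m$, with midpoint $(p,s)$, there is a row (writing $e_x$ for the unit row at column $x$):
$$p \text{ odd},\ s\text{ even}:\quad e_{(p-1,s)}-e_{(p,s+1)}+e_{(p,s-1)}-e_{(p+1,s)}, \tag{5}$$
$$p \text{ even},\ s\text{ odd}:\quad e_{(p-1,s)}-e_{(p,s-1)}+e_{(p,s+1)}-e_{(p+1,s)}. \tag{6}$$
In (5) the vertices are the first and last point and the faces are the middle two; in (6) it is the other way around. Finally, there is a row $e_o$ for each outer point $o$, and one row $e_{v_0}$ for one fixed vertex $v_0$. Altogether there are $2m(m-1)+4(m-1)+1=2m^2+2m-3=n$ rows. Call this $n\times n$ matrix $B$.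

**Step 2: every row alternates.** All four points in an edge row are columns: the two faces next to a boundary edge are one inner face and one outer point. The terms in (5) and (6) are written in column order, because on the odd level $p$ in (5) the second coordinate decreases and on the even level $p$ in (6) it increases. So all rows alternate and have at most four nonzero entries, and Lemma 1 gives $D(n)\ge|\det B|$.

This is where the outer points are needed. For $m=2$ and midpoint $(1,0)$ the row is $e_{(0,0)}-e_{(1,1)}+e_{(1,-1)}-e_{(2,0)}$; without the outer point $(1,-1)$ the signs would be $+,-,-$. The unit rows remove the outer columns, and that of $v_0$, only after Lemma 1 has been applied.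

**Step 3: reduction to a smaller matrix.** Expanding along the unit rows gives $|\det B|=|\det B'|$, where $B'$ has the edge rows and the columns $\{\text{vertices}\ne v_0\}\cup\{\text{inner faces}\}$. It is square, as $m^2-1+(m-1)^2=2m(m-1)$.

**Step 4: vertex columns are orthogonal to face columns.** Let $v=(h,j)$ be a vertex and $f$ an inner face. They occur in a common edge row only if $f=(h\pm1,j\pm1)$, that is, if $v$ is a corner of $f$; then exactly two rows contain both, namely the two sides of $f$ at $v$. By (5) and (6), the signs in the rows at $v$ are as follows. At midpoint $(h+1,j)$: $v$ has $+$, $(h+1,j+1)$ has $-$, $(h+1,j-1)$ has $+$. At $(h-1,j)$: $v$ has $-$, $(h-1,j+1)$ has $-$, $(h-1,j-1)$ has $+$. At $(h,j+1)$: $v$ has $-$, $(h-1,j+1)$ has $+$, $(h+1,j+1)$ has $-$. At $(h,j-1)$: $v$ has $+$, $(h-1,j-1)$ has $+$, $(h+1,j-1)$ has $-$. Hence the two products are: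

* $f=(h+1,j+1)$: midpoint $(h+1,j)$ gives $(+)(-)=-1$; midpoint $(h,j+1)$ gives $(-)(-)=+1$.
* $f=(h+1,j-1)$: midpoint $(h+1,j)$ gives $(+)(+)=+1$; midpoint $(h,j-1)$ gives $(+)(-)=-1$.
* $f=(h-1,j+1)$: midpoint $(h-1,j)$ gives $(-)(-)=+1$; midpoint $(h,j+1)$ gives $(-)(+)=-1$.
* $f=(h-1,j-1)$: midpoint $(h-1,j)$ gives $(-)(+)=-1$; midpoint $(h,j-1)$ gives $(+)(+)=+1$.

In each case the sum is $0$.

**Step 5: the determinant is a spanning tree count.** By Step 4, $B'^TB'$ is block diagonal. In each edge row the two vertex entries have opposite signs, and so do the two face entries. So the vertex block is the Laplacian of $G_m$ with $v_0$ removed, and its determinant is $\tau(G_m)$. The face block is the Laplacian of $G_m^*$ with the outer face removed (each inner face has four sides, and two inner faces sharing a side give $-1$), and its determinant is $\tau(G_m^*)=\tau(G_m)$. Therefore $(\det B')^2=\tau(G_m)^2$.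

The face block also equals $4I-\mathrm{Adj}(P_{m-1}\square P_{m-1})$, where $P_{m-1}$ is the path with $m-1$ vertices. The vector $(\sin\frac{\pi ik}m)_{1\le k\le m-1}$ is an eigenvector of $P_{m-1}$ with eigenvalue $2\cos\frac{\pi i}m$, because $\sin\frac{\pi i(k-1)}m+\sin\frac{\pi i(k+1)}m=2\cos\frac{\pi i}m\sin\frac{\pi ik}m$ and the sine vanishes at $k=0$ and $k=m$. Products of two such vectors diagonalize the face block, and
$$D(2m^2+2m-3)\ \ge\ |\det B'|=\tau(G_m)=\prod_{i,j=1}^{m-1}\Big(4-2\cos\tfrac{\pi i}m-2\cos\tfrac{\pi j}m\Big).\tag{7}$$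

**The case $m=2$ by hand.** The nine columns in order are $(-1,1)$; $(0,0),(0,2)$; $(1,3),(1,1),(1,-1)$; $(2,0),(2,2)$; $(3,1)$. With $v_0=(0,0)$, columns $(0,2),(2,0),(2,2),(1,1)$ and rows with midpoints $(1,0),(1,2),(0,1),(2,1)$,
$$B'=\begin{pmatrix}0&-1&0&-1\\1&0&-1&1\\1&0&0&-1\\0&-1&1&1\end{pmatrix},\qquad B'^TB'=\begin{pmatrix}2&0&-1&0\\0&2&-1&0\\-1&-1&2&0\\0&0&0&4\end{pmatrix}.$$
The vertex block has determinant $4$, the face block is $4$, and $|\det B'|=4=\tau(G_2)$. At this size, $n=9$, that is far below $4^3$: the grid is useful only in the limit.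

## The integral behind the grid bound

It remains to find the growth rate of (7). Let $f(x,y)=\log(4-2\cos x-2\cos y)$ on $[0,\pi]^2$.

**Step 1: from the product to an integral.** The function $f$ is increasing in each variable. It is integrable: since $2-2\cos x=4\sin^2\frac x2\ge\frac4{\pi^2}x^2$ on $[0,\pi]$, we have $\log\big(\frac4{\pi^2}(x^2+y^2)\big)\le f\le\log8$, and a logarithmic singularity is integrable in the plane. By monotonicity $f(\frac{\pi i}m,\frac{\pi j}m)$ is at least the average of $f$ over the cell $[\frac{\pi(i-1)}m,\frac{\pi i}m]\times[\frac{\pi(j-1)}m,\frac{\pi j}m]$ to its lower left. Summing over $1\le i,j\le m-1$,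
$$\log\tau(G_m)\ge\frac{m^2}{\pi^2}\iint_{[0,\pi-\pi/m]^2}f=\frac{m^2}{\pi^2}\Big(\iint_{[0,\pi]^2}f+o(1)\Big).$$

**Step 2: the inner integral.** For $a>1$ we claim $\frac1\pi\int_0^\pi\log(2a-2\cos y)\,dy=\operatorname{arccosh}a$. Write $a=\cosh u$ with $u>0$ and $r=e^{-u}<1$. Then $2a-2\cos y=e^u(1-2r\cos y+r^2)=e^u|1-re^{iy}|^2$, and $\log|1-re^{iy}|^2=-2\sum_{k\ge1}\frac{r^k\cos ky}k$ integrates to $0$ over $[0,\pi]$ term by term. This proves the claim. Use it with $a=2-\cos x$, which exceeds $1$ for $x\in(0,\pi]$. Since $\cosh(2s)=1+2\sinh^2s$, taking $\sinh s=\sin\frac x2$ gives $\cosh 2s=1+2\sin^2\frac x2=2-\cos x$, so $\operatorname{arccosh}(2-\cos x)=2\operatorname{arcsinh}(\sin\frac x2)$. Hence, substituting $x=2\theta$,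
$$\frac1{\pi^2}\iint_{[0,\pi]^2}f=\frac1\pi\int_0^\pi2\operatorname{arcsinh}\big(\sin\tfrac x2\big)\,dx=\frac4\pi\int_0^{\pi/2}\operatorname{arcsinh}(\sin\theta)\,d\theta .$$

**Step 3: the outer integral is $G$.** Integrating the binomial series of $(1+s^2)^{-1/2}$ gives $\operatorname{arcsinh}s=\sum_{k\ge0}(-1)^k\binom{2k}k4^{-k}\frac{s^{2k+1}}{2k+1}$ for $0\le s<1$. The convergence is uniform on $[0,1]$, and so the formula also holds at $s=1$: indeed $\binom{2k}k4^{-k}=\prod_{i=1}^k\frac{2i-1}{2i}$, and
$$\Big(\prod_{i=1}^k\frac{2i-1}{2i}\Big)^2=\frac1{2k+1}\prod_{i=1}^k\frac{(2i-1)(2i+1)}{(2i)^2}\le\frac1{2k+1},$$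
so the terms are at most $(2k+1)^{-3/2}$ in absolute value. Integrating term by term with $\int_0^{\pi/2}\sin^{2k+1}\theta\,d\theta=\frac{4^k}{(2k+1)\binom{2k}k}$,
$$\int_0^{\pi/2}\operatorname{arcsinh}(\sin\theta)\,d\theta=\sum_{k\ge0}\frac{(-1)^k}{(2k+1)^2}=G .$$

**Step 4: the bound for $\kappa$.** By Steps 1 to 3 and (7), $\log D(2m^2+2m-3)\ge m^2\big(\frac{4G}\pi+o(1)\big)$. Dividing by $2m^2+2m-3\sim2m^2$ and letting $m\to\infty$ gives $\log\kappa\ge\frac{2G}\pi$, that is, $\kappa\ge e^{2G/\pi}=1.7916\ldots$. $\square$

## How far below 2 the base must stay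

We turn to the upper bound. Let $A\in\{0,1\}^{n\times n}$ have the $2$-consecutive ones property, and put
$$c=\frac{3-\log4}9 .$$
The claim is $|\det A|\le(2e^{-c/8})^n$, and $2e^{-c/8}=2e^{-(3-2\log 2)/72}=2^{37/36}e^{-1/24}$. We may assume $\det A\ne0$.

**Step 1: a difference matrix with zero row sums.** The purpose is to recover a constraint that (1) ignored. Set $A_{i,0}=A_{i,n+1}=0$ and let $B$ be the $n\times(n+1)$ matrix $B_{il}=A_{il}-A_{i,l-1}$, $1\le l\le n+1$. No row of $A$ is zero, so each row of $B$ has $2$ or $4$ nonzero entries, equal to $\pm1$, with at most two of each sign, and each row sums to $0$. Deleting the last column leaves $AT^{-1}$, with determinant $\det A$. Since $B\mathbf 1=0$, each column is minus the sum of the others, so deleting any other column also gives $\pm\det A$. In particular no column of $B$ is zero: otherwise, deleting a different column would give determinant $0$.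

Let $M=B^TB$. Write $d_v=M_{vv}$, which is the number of nonzero entries in column $v$, so $d_v\ge1$. For $u\ne v$ write $w_{uv}=-M_{uv}\in\mathbb Z$. Counting nonzero entries of $B$ by rows,
$$S:=\sum_vd_v\le4n .$$
From $M\mathbf 1=0$ we get $\sum_{u\ne v}w_{uv}=d_v$. The $w_{uv}$ may be negative, so let $w^+=\max(w,0)$ and $s_v=\sum_{u\ne v}w^+_{uv}$. Then
$$d_v\le s_v\le2d_v. \tag{8}$$
The lower bound is clear from $w^+\ge w$. For the upper bound, $w_{uv}$ is the number of rows in which $u,v$ carry opposite signs minus the number in which they carry equal signs, so $w^+_{uv}$ is at most the former number; and each of the $d_v$ rows through $v$ has at most two entries of sign opposite to that at $v$.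

For the opening $3\times3$ example,
$$B=\begin{pmatrix}1&0&-1&0\\0&1&0&-1\\1&-1&1&-1\end{pmatrix},\qquad M=\begin{pmatrix}2&-1&0&-1\\-1&2&-1&0\\0&-1&2&-1\\-1&0&-1&2\end{pmatrix},$$
so all $d_v=s_v=2$, and $S=8\le12$.

**Step 2: normalization.** Now we separate the column lengths from the angles between columns. Fix any column $v_0$, and let $\hat M$ be $M$ with row and column $v_0$ deleted; it is the Gram matrix of $B$ without column $v_0$, so $\det\hat M=(\det A)^2$. Let $\hat D=\operatorname{diag}(d_v)_{v\ne v_0}$ and $\hat N=\hat D^{-1/2}\hat M\hat D^{-1/2}$. This is positive definite with unit diagonal, and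
$$\log(\det A)^2=\sum_{v\ne v_0}\log d_v+\log\det\hat N. \tag{9}$$
By Cauchy–Schwarz in each row of $B$, which has at most four nonzero entries,
$$x^TMx=\sum_r\Big(\sum_vB_{rv}x_v\Big)^2\le\sum_r4\sum_{v:B_{rv}\ne0}x_v^2=4\sum_vd_vx_v^2 .$$
Apply this to $x$ with $x_{v_0}=0$ and the remaining coordinates equal to $\hat D^{-1/2}y$: it says $y^T\hat Ny\le4|y|^2$. So the eigenvalues of $\hat N$ lie in $(0,4]$.

Hadamard's inequality is $\log\det\hat N\le0$, and then $\sum_{v\neq v_0}d_v\le4n$ and concavity of the logarithm give $2^n$ again. To improve this we must show that either the columns are far from orthogonal or the $d_v$ are far from $4$.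

**Step 3: the loss from non-orthogonality.** We bound $\log\det\hat N$ by the off-diagonal entries. Substituting $u=sy$,
$$y^2\int_0^1\frac{s\,ds}{1+sy}=\int_0^y\frac{u\,du}{1+u}=y-\log(1+y)\qquad(y>-1),$$
and the integrand on the left is nonincreasing in $y$ for each $s$. So $\frac{x-1-\log x}{(x-1)^2}$ is decreasing in $x>0$ (with the value $\frac12$ at $x=1$), and on $(0,4]$ it is at least its value at $x=4$, which is $c$. Hence $\log x\le(x-1)-c(x-1)^2$ on $(0,4]$. Sum over the eigenvalues of $\hat N$. The linear terms give $\operatorname{tr}\hat N-n=0$, and the quadratic terms give the squared Frobenius norm of $\hat N-I$. Using $w^2\ge w^+$ for integers,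
$$\log\det\hat N\le-c\sum_{u\ne v;\ u,v\ne v_0}\frac{w_{uv}^2}{d_ud_v}\le-c\sum_{u\ne v;\ u,v\ne v_0}\frac{w^+_{uv}}{d_ud_v}, \tag{10}$$
where the sums are over ordered pairs.

**Where equal weights stop working.** Suppose first that $d_v\le4$ for all $v$. Then $\frac1{d_ud_v}\ge\frac1{16}$, and by (8) the last sum in (10) is at least $\frac1{16}\big(\sum_{v\ne v_0}s_v-s_{v_0}\big)\ge\frac1{16}\big(\sum_{v\ne v_0}d_v-2d_{v_0}\big)$. Since $\log d-\frac{cd}{16}$ is increasing on $(0,4]$, (9) gives $2\log|\det A|\le n(\log4-\frac c4)+\frac c2$, which is what we want up to the constant. But if some columns have many nonzero entries, the weights $\frac1{d_ud_v}$ at those columns can be very small, and a lower bound on $\sum w^+_{uv}$ says little. In that case the $d_v$ are uneven, and $\sum\log d_v$ falls short of $n\log4$. To add the two effects column by column, we need to split $\frac1{d_ud_v}$ into a part depending on $d_u$ and a part depending on $d_v$.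

**Step 4: decoupling the two degrees.** Let $\varphi(a)=\min\big(\frac1{16},\frac1{2a}-\frac1{16}\big)$ for $a>0$. The two expressions agree at $a=4$; the first applies for $a\le4$, the second for $a\ge4$. We claim
$$\frac2{ab}\ge\varphi(a)+\varphi(b)\qquad(a,b>0). \tag{11}$$

* If $a,b\ge4$, the difference of the two sides is $\frac2{ab}-\frac1{2a}-\frac1{2b}+\frac18=2\big(\frac1a-\frac14\big)\big(\frac1b-\frac14\big)\ge0$.
* If $a\le4\le b$, the right side is $\frac1{16}+\frac1{2b}-\frac1{16}=\frac1{2b}\le\frac2{ab}$. The case $b\le 4\le a$ is symmetric.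
* If $a,b\le4$, then $\frac2{ab}\ge\frac18=\varphi(a)+\varphi(b)$.

The first case explains the shape of $\varphi$; when $\frac1a-\frac14$ and $\frac1b-\frac14$ have opposite signs the product is negative, and the cap at $\frac1{16}$ repairs this.

By (11) and the symmetry of $w^+$, the last sum in (10) is at least
$$\frac12\sum_{u\ne v;\ u,v\ne v_0}w^+_{uv}\big(\varphi(d_u)+\varphi(d_v)\big)=\sum_{v\ne v_0}\varphi(d_v)\big(s_v-w^+_{vv_0}\big).$$

**Step 5: a bound that involves only the $d_v$.** We eliminate $s_v$ by (8), using its lower or its upper half according to the sign of $\varphi(d_v)$. If $d_v\le8$, then $0\le\varphi(d_v)\le\frac1{16}$, and the term for $v$ is at least $d_v\varphi(d_v)-\frac1{16}w^+_{vv_0}$. If $d_v>8$, then $\varphi(d_v)<0$; since $s_v-w^+_{vv_0}\le2d_v$, the term is at least $2d_v\varphi(d_v)$. With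
$$\psi(d)=\begin{cases}\frac d{16}&(d\le4),\\[2pt]\frac12-\frac d{16}&(4\le d\le8),\\[2pt]1-\frac d8&(d>8),\end{cases}$$
the sum is therefore at least $\sum_{v\ne v_0}\psi(d_v)-\frac{s_{v_0}}{16}\ge\sum_{v\ne v_0}\psi(d_v)-\frac{d_{v_0}}8$, again by (8). Together with (9) and (10),
$$\log(\det A)^2\le\sum_{v\ne v_0}\big[\log d_v-c\,\psi(d_v)\big]+\frac{c\,d_{v_0}}8. \tag{12}$$

**Step 6: a pointwise inequality.** We bound each bracket by a function linear in $d$, so that only $S\le4n$ is needed afterward. The claim is that for every integer $d\ge1$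
$$\log d-c\,\psi(d)\le\log4+\frac{d-4}4-\frac c4. \tag{13}$$
Equivalently, $P(d):=\frac d4-1-\log\frac d4\ge c\big(\frac14-\psi(d)\big)$. The function $P$ is convex, with $P(4)=0$, $P(3)=\log\frac43-\frac14>0.037$ and $P(5)=\frac14-\log\frac54>0.0268$; also $c<0.1794$. By convexity $P(d)\ge(4-d)P(3)$ for $d\le3$ and $P(d)\ge(d-4)P(5)$ for $d\ge5$, so $P(d)\ge0.0268\,|d-4|$ for all integers $d\ge1$.

On the other side, if $d\le8$, both formulas for $\psi$ give $\frac14-\psi(d)=\frac{|d-4|}{16}$, so $c(\frac14-\psi(d))=\frac{c|d-4|}{16}\le0.0113\,|d-4|$. If $d>8$, then $c(\frac14-\psi(d))=c(\frac d8-\frac34)\le\frac{c(d-4)}8\le0.0225\,(d-4)$. Both are at most $0.0268\,|d-4|\le P(d)$, which proves (13).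

**Step 7: conclusion.** Insert (13) into (12). There are $n$ columns $v\ne v_0$ and $\sum_{v\ne v_0}d_v=S-d_{v_0}$, so
$$2\log|\det A|\le n\Big(\log4-\frac c4\Big)+\frac{S-d_{v_0}-4n}4+\frac{c\,d_{v_0}}8\le n\Big(\log4-\frac c4\Big),$$
where the last step uses $S\le4n$ and $\frac c8<\frac14$. So the error $\frac{c\,d_{v_0}}8$ is absorbed by the term $-\frac{d_{v_0}}4$ that the deleted column contributes. Hence $|\det A|\le(2e^{-c/8})^n=(2^{37/36}e^{-1/24})^n$ for every $n$. Taking $n$-th roots of the maximum gives $\kappa\le2^{37/36}e^{-1/24}=1.9556\ldots$. With the existence of $\kappa$ and the bound $\kappa\ge e^{2G/\pi}$ shown above, this completes the proof of Theorem 3. $\square$
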